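\title{Counterexamples to a $C_{\mathrm{st}}$-conjecture for partially proper rigid analytic varieties}

\begin{abstract}
For a partially proper smooth rigid analytic variety $Y$ over a finite extension $K$ of $\mathbf{Q}_p$, it has been conjectured that the continuous Galois-equivariant maps from the $p$-adic pro-\'etale cohomology of $Y_{\mathbf{C}_p}$ to $\mathbf{B}_{\mathrm{dR}}$ and to $\mathbf{B}_{\mathrm{st}}$ compute the duals of the de Rham and Hyodo--Kato cohomologies of $Y$. We show that this is false. For an explicit connected open subvariety $Y$ of $\mathbf{P}^1\times\mathbf{P}^1$, defined over $\mathbf{Q}_p$, the group $H^1_{\mathrm{pro\acute{e}t}}(Y_{\mathbf{C}_p},\mathbf{Q}_p)$ vanishes while $H^1_{\mathrm{dR}}(Y)$ and $H^1_{\mathrm{HK}}(Y)$ have nonzero continuous duals. Granting a short list of results on Stein spaces and on $\mathbf{B}_{\mathrm{dR}}^+$-representations, a variant gives counterexamples in every degree $n\geq 1$.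
\end{abstract}

\section{Introduction}

\subsection{The conjecture}
Let $p$ be a prime, $K$ a finite extension of $\mathbf{Q}_p$, $\overline K$ an algebraic closure of $K$, and $C=\mathbf{C}_p$ the completion of $\overline K$, with $|p|=p^{-1}$. For a finite extension $L$ of $K$ in $\overline K$ put $G_L=\mathrm{Gal}(\overline K/L)$. Let $\mathbf{Q}_p^{\mathrm{nr}}$ be the maximal unramified extension of $\mathbf{Q}_p$ in $\overline K$, let $\chi$ be the cyclotomic character, and let $(j)$ denote the twist by $\chi^j$.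

We use Fontaine's period rings. The ring $\mathbf{B}_{\mathrm{dR}}^+$ is a complete discrete valuation ring with an action of $G_K$, a residue map $\theta:\mathbf{B}_{\mathrm{dR}}^+\to C$, and a uniformizer $t$ with $g(t)=\chi(g)t$. Its fraction field $\mathbf{B}_{\mathrm{dR}}=\mathbf{B}_{\mathrm{dR}}^+[1/t]$ is filtered by the $t^i\mathbf{B}_{\mathrm{dR}}^+$, and $\mathbf{B}_{\mathrm{dR}}^{G_K}=K$. The ring $\mathbf{B}_{\mathrm{st}}$ is a $\mathbf{Q}_p^{\mathrm{nr}}$-algebra with an action of $G_K$, a Frobenius $\varphi$ and a monodromy operator $N$.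

An \emph{analytic variety} is a smooth rigid analytic space over $K$. It is \emph{partially proper} if it is separated and its structure morphism satisfies Huber's valuative criterion of properness: viewing $Y$ as an adic space, for every complete nonarchimedean field $F$ over $K$ and every open valuation subring $F^+\subset\mathcal{O}_F$ containing $\mathcal{O}_K$, each $K$-morphism $\mathrm{Spa}(F,\mathcal{O}_F)\to Y$ extends uniquely to $\mathrm{Spa}(F,F^+)\to Y$. This is properness without quasi-compactness; it says that $Y$ has no boundary. Proper varieties, Stein varieties, the analytic affine space and the Drinfeld half-space are examples.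

For such a $Y$ and $n\geq 0$ we consider three topological vector spaces: the $p$-adic pro-\'etale cohomology $H^n_{\mathrm{pro\acute{e}t}}(Y_C,\mathbf{Q}_p)$ of the base change $Y_C$, with its action of $G_K$; the de Rham cohomology $H^n_{\mathrm{dR}}(Y)$, over $K$, with its Hodge filtration; and the Hyodo--Kato cohomology $H^n_{\mathrm{HK}}(Y)$, over $\mathbf{Q}_p^{\mathrm{nr}}$, with its structure of $(\varphi,N,G_K)$-module. All carry their natural topologies. We write $(\cdot)^*$ for the continuous dual, over $K$ for $H^n_{\mathrm{dR}}$ and over $\mathbf{Q}_p^{\mathrm{nr}}$ for $H^n_{\mathrm{HK}}$, and $\mathrm{Hom}_{G_L}$ for continuous $\mathbf{Q}_p$-linear $G_L$-equivariant maps. The following problem is posed in \cite{CGN}.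

\medskip\noindent\textbf{Conjecture.} \emph{Let $Y$ be a partially proper analytic variety over $K$. For every $n\geq0$ there are isomorphisms, of filtered $K$-modules and of $(\varphi,N,G_K)$-modules over $\mathbf{Q}_p^{\mathrm{nr}}$ respectively,}
\begin{align*}
(C_{\mathrm{dR}})&&\mathrm{Hom}_{G_K}\big(H^n_{\mathrm{pro\acute{e}t}}(Y_C,\mathbf{Q}_p),\mathbf{B}_{\mathrm{dR}}\big)&\simeq H^n_{\mathrm{dR}}(Y)^*,\\
(C_{\mathrm{st}})&&\varinjlim_{[L:K]<\infty}\mathrm{Hom}_{G_L}\big(H^n_{\mathrm{pro\acute{e}t}}(Y_C,\mathbf{Q}_p),\mathbf{B}_{\mathrm{st}}\big)&\simeq H^n_{\mathrm{HK}}(Y)^*.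
\end{align*}

\subsection{Why one would expect it}
Suppose first that $V=H^n_{\mathrm{pro\acute{e}t}}(Y_C,\mathbf{Q}_p)$ is finite-dimensional and that there is a $G_K$-equivariant isomorphism $V\otimes_{\mathbf{Q}_p}\mathbf{B}_{\mathrm{dR}}\simeq H^n_{\mathrm{dR}}(Y)\otimes_K\mathbf{B}_{\mathrm{dR}}$; this is the shape of a comparison isomorphism for a proper variety. Dualizing and taking invariants gives $\mathrm{Hom}_{G_K}(V,\mathbf{B}_{\mathrm{dR}})=(H^n_{\mathrm{dR}}(Y)^*\otimes_K\mathbf{B}_{\mathrm{dR}})^{G_K}=H^n_{\mathrm{dR}}(Y)^*$.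

For nonproper $Y$ the tensor product form has no chance. If $D$ is the open unit disc, then $H^1_{\mathrm{dR}}(D)=0$, whereas the exponential and Kummer theory give an isomorphism $\iota:\mathcal{O}(D_C)/C\simeq H^1_{\mathrm{pro\acute{e}t}}(D_C,\mathbf{Q}_p(1))$ (Lemma~\ref{lem:disc}). The form with $\mathrm{Hom}$ repairs this. A theorem of Fontaine implies that a space such as $\mathcal{O}(D_C)$ has no nonzero continuous equivariant map to $\mathbf{B}_{\mathrm{dR}}$, whatever the twist (Lemma~\ref{lem:invisible}). So, granting that $\iota$ is continuous, both sides of $(C_{\mathrm{dR}})$ vanish for $D$ and $n=1$. For the torus $\mathbf{G}_m$ with coordinate $w$ one finds $H^1_{\mathrm{pro\acute{e}t}}(\mathbf{G}_{m,C},\mathbf{Q}_p(1))=\mathbf{Q}_p\kappa(w)\oplus\iota(\mathcal{O})$, where $\kappa(w)$ is the Kummer class of $w$ (Lemma~\ref{lem:torus}). Granting that $\iota$ is continuous with closed image, the left side of $(C_{\mathrm{dR}})$ is $\mathrm{Hom}_{G_K}(\mathbf{Q}_p(-1),\mathbf{B}_{\mathrm{dR}})=Kt^{-1}$, a line, and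 so is the dual of $H^1_{\mathrm{dR}}(\mathbf{G}_m)=K\,\mathrm{dlog}\,w$.

The picture suggested by these cases is that pro-\'etale cohomology consists of a part that matches de Rham cohomology and a large $C$-linear part that $\mathbf{B}_{\mathrm{dR}}$ does not see. One would guess that the conjecture holds. The flaw is that a variety is glued from such pieces \emph{before} $\mathrm{Hom}(-,\mathbf{B}_{\mathrm{dR}})$ is applied, and the invisible part can obstruct the gluing of a visible class.

\subsection{Results}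
Let $D=\{|\xi|<1\}$ and let $D'=\{|y|>1\}\subset\mathbf{P}^1$, the open unit disc around $y=\infty$ with coordinate $\eta=1/y$. For $d\geq2$, take coordinates $\xi=(\xi_1,\dots,\xi_{d-1})$ and $y$ on $(\mathbf{P}^1)^{d-1}\times\mathbf{P}^1$, and let $Y_d=U_1\cup U_2$ with
\[
U_1=\{(\xi,y)\in D^{d-1}\times\mathbf{P}^1:\ y\neq\xi_1,\ y\neq1+\xi_1\},\qquad U_2=(\mathbf{P}^1)^{d-1}\times D'.
\]

\begin{theorem}\label{thm:A}
For every $K$ and every $d\geq2$, the space $Y=Y_d$ is smooth, connected, partially proper of dimension $d$, and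
\begin{enumerate}
\item[(1)] $H^1_{\mathrm{pro\acute{e}t}}(Y_C,\mathbf{Q}_p)=0$;
\item[(2)] $H^1_{\mathrm{dR}}(Y)$ and $H^1_{\mathrm{dR}}(Y)^*$ have dimension $1$ over $K$;
\item[(3)] $H^1_{\mathrm{HK}}(Y)$ has rank $1$ over $\mathbf{Q}_p^{\mathrm{nr}}$ and $H^1_{\mathrm{HK}}(Y)^*\neq0$.
\end{enumerate}
\end{theorem}

For $n=1$ the left sides of $(C_{\mathrm{dR}})$ and $(C_{\mathrm{st}})$ are therefore zero and the right sides are not. The conjecture is false, already for the surface $Y_2\subset\mathbf{P}^1\times\mathbf{P}^1$ over $\mathbf{Q}_p$, and both of its statements fail even as isomorphisms of abstract vector spaces. Parts (1) and (2) suffice to disprove it and make no use of Hyodo--Kato cohomology; part (3) uses the properties (HK) listed in Section~\ref{sec:dR}. The second result is a complement, conditional on the statements (S), (T), (F) of Section~\ref{sec:higher}.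

\begin{theorem}\label{thm:B}
Assume {\rm(HK)}, {\rm(S)}, {\rm(T)} and {\rm(F)}. For every $n\geq1$ there is a partially proper variety $W$ over $K$, of dimension $n+1$, such that $\dim_KH^n_{\mathrm{dR}}(W)^*=1$, $H^n_{\mathrm{HK}}(W)^*\neq0$, and
\[
\mathrm{Hom}_{G_L}\big(H^n_{\mathrm{pro\acute{e}t}}(W_C,\mathbf{Q}_p),\mathbf{B}_{\mathrm{dR}}\big)=\mathrm{Hom}_{G_L}\big(H^n_{\mathrm{pro\acute{e}t}}(W_C,\mathbf{Q}_p),\mathbf{B}_{\mathrm{st}}\big)=0
\]
for every finite extension $L/K$.
\end{theorem}

Section~\ref{sec:geom} describes $Y_d$ and isolates the functional equation that decides everything. Sections~\ref{sec:dR} and~\ref{sec:proet} prove parts (2), (3) and part (1) of Theorem~\ref{thm:A}, and Section~\ref{sec:higher} proves Theorem~\ref{thm:B}.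

\section{The varieties $Y_d$ and a functional equation}\label{sec:geom}

\subsection{Conventions}
We identify quasi-separated rigid spaces with their adic spaces; admissible coverings are then the open coverings of the adic space. The disc $\{|\xi|<1\}$ is the union of the closed discs $\{|\xi|\leq r\}$, $r<1$. A \emph{standard domain} over $K$ or $C$ is a space isomorphic to a finite product of open unit discs, copies of $\mathbf{A}^1$ and copies of $\mathbf{G}_m$; it is a \emph{polydisc} if no factor $\mathbf{G}_m$ occurs. A standard domain $T$ is an increasing union of products $T_m$ of closed discs and closed annuli. It is geometrically connected and Stein: each affinoid $T_m$ is relatively compact in $T_{m+1}$ and $\mathcal{O}(T_{m+1})$ has dense image in $\mathcal{O}(T_m)$. On a Stein space coherent sheaves have no higher cohomology, so $H^\bullet_{\mathrm{dR}}(T)$ is the cohomology of the complex of Fr\'echet spaces $\Omega^i(T)=\varprojlim_m\Omega^i(T_m)$.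

We use two elementary tools. \emph{Identity principle}: a function or differential form on a connected smooth space that vanishes on a nonempty open subset is zero. \emph{Residues}: a $1$-form on a punctured disc around $a\in C$ has a Laurent expansion in $y-a$, and the coefficient of $dy/(y-a)$ vanishes if the form is exact or extends across $a$. Comparing expansions in $y$ and $\eta=1/y$ gives $\mathcal{O}(\mathbf{P}^1_C)=C$ and $\Omega^1(\mathbf{P}^1_C)=0$; for the latter, $g(y)\,dy=-g(1/\eta)\eta^{-2}d\eta$ with $g$ entire has a pole at $\eta=0$ unless $g=0$.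

\subsection{Geometry}
If $|\xi_1|<1<|y|$ then $|1+\xi_1|=1<|y|$, so both conditions defining $U_1$ hold, and
\[
U_{12}:=U_1\cap U_2=D^{d-1}\times D'.
\]
For $d=2$, project $Y$ to the $\xi$-line (Figure~\ref{fig:Y}). Over a point with $|\xi|<1$ the fiber is $\mathbf{P}^1\setminus\{\xi,1+\xi\}$, a torus whose two punctures move with $\xi$. Over a point with $|\xi|\geq1$ the fiber is the disc $D'$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!20] (0,0) rectangle (2.5,2);
\fill[gray!20] (2.5,2) rectangle (5,3);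
\fill[gray!50] (0,2) rectangle (2.5,3);
\draw (0,0) rectangle (5,3);
\draw[dashed] (2.5,0)--(2.5,3);
\draw[dashed] (0,2)--(5,2);
\draw[very thick] (0,0.3)--(2.5,0.8) node[right] {$y=\xi$};
\draw[very thick] (0,1.1)--(2.5,1.6) node[right] {$y=1+\xi$};
\node at (1.25,2.5) {$U_{12}$};
\node[below] at (1.25,0) {$|\xi|<1$};
\node[below] at (3.75,0) {$|\xi|\geq1$};
\node[left] at (0,1) {$|y|\leq1$};
\node[left] at (0,2.5) {$|y|>1$};
\end{tikzpicture}
\caption{The surface $Y_2=U_1\cup U_2$ inside $\mathbf{P}^1_\xi\times\mathbf{P}^1_y$, schematically. The left column with the two thick curves removed is $U_1$, the top row is $U_2$, their intersection is the dark block, and the white block is not in $Y_2$.}\label{fig:Y}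
\end{figure}

\begin{lemma}\label{lem:pp}
Let $X=(\mathbf{P}^1)^m$ over $K$, with coordinates $x_i$. Every open subset of $X$ obtained by finite unions and intersections from the sets $\{|x_i|<1\}$, $\{|x_i|>1\}$ and complements of Zariski closed subsets is partially proper.
\end{lemma}

\begin{proof}
An open subset $U\subset X$ is separated. As $X$ is proper, a map $\mathrm{Spa}(F,\mathcal{O}_F)\to U$ extends uniquely to $\mathrm{Spa}(F,F^+)\to X$, and every point of the image is a specialization of the image of $\mathrm{Spa}(F,\mathcal{O}_F)$. So $U$ is partially proper as soon as it is stable under specialization in $X$. Stability is preserved by unions and intersections, and it remains to check it for the basic sets.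

In an analytic adic space specializations are vertical: a point $u$ and a specialization $u'$ have the same support, and they are given by valuation rings $k^+_{u'}\subset k^+_u\subset\mathcal{O}_k$ of one residue field $k$, where $\mathcal{O}_k$ has rank one and defines the common maximal generization $\tilde u$. Whether a point lies in a Zariski closed set depends only on its support. Whether it lies in $\{|x|<1\}$ depends only on $\tilde u$. Indeed, an open set containing $u$ contains $\tilde u$. Conversely, if $|x(\tilde u)|<1$, then for large $M$ the element $x^M/p$ lies in the maximal ideal of $\mathcal{O}_k$, which is contained in $k_u^+$, so $|x(u)|^M\leq|p|$. For $\{|x|>1\}$ use the coordinate $1/x$.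
\end{proof}

The lemma applies to $Y$, since $U_1$ is $D^{d-1}\times\mathbf{P}^1$ minus the Zariski closures of the graphs $y=\xi_1$ and $y=1+\xi_1$. So $Y$ is partially proper, smooth of dimension $d$, and $\{U_1,U_2\}$ is an admissible covering.

The function
\[
w=\frac{y-\xi_1}{y-1-\xi_1}
\]
is a M\"obius transformation in $y$ of determinant $-1$ sending $\xi_1$ to $0$ and $1+\xi_1$ to $\infty$. Hence $(\xi,w)$ identifies $U_1$ with the standard domain $D^{d-1}\times\mathbf{G}_m$. The set $U_2$ is covered by the $2^{d-1}$ charts $V_\sigma$, products of $d-1$ factors $\mathbf{P}^1\setminus\{\infty\}$ or $\mathbf{P}^1\setminus\{0\}$ with $D'$. Each $V_\sigma\simeq\mathbf{A}^{d-1}\times D'$ is a polydisc, every intersection of charts is a standard domain, and all charts contain the polydisc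
\[
\Delta=\{|\xi_i-1|<1\text{ for all }i\}\times D'.
\]
It follows that $U_2$, and then $Y$, are geometrically connected. This proves the first assertion of Theorem~\ref{thm:A}. We also record that
\begin{equation}\label{eq:OU2}
\mathcal{O}(U_2)=\mathcal{O}(D'),
\end{equation}
over $K$ and over $C$: a function $f$ on $U_2$ is constant on each line $\mathbf{P}^1$ in a direction $\xi_i$, so $f(\xi,y)-f((1,\dots,1),y)$ vanishes at all $C$-points and is zero.

On $U_{12}$ we have $w-1=\eta/(1-(1+\xi_1)\eta)$, so $|w-1|=|\eta|$. The sup norm of $w-1$ is thus $<1$ on each closed polydisc of radii $<1$, and $\log w$ is an analytic function on $U_{12}$: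
\[
\log w=\log(1-\xi_1\eta)-\log(1-(1+\xi_1)\eta)=\sum_{j\geq1}\frac{(1+\xi_1)^j-\xi_1^j}{j}\,\eta^j .
\]

\subsection{The gluing problem}
Take $d=2$. The class of $\mathrm{dlog}\,w$ spans $H^1_{\mathrm{dR}}(U_1)$. On $U_{12}$ it is $d(\log w)$, hence zero in cohomology, and it glues with the zero class on $U_2$ to a nonzero class on $Y$. Its pro-\'etale counterpart is the Kummer class $\kappa(w)$. On $U_{12}$ this class equals $\iota(\log w)$, which is \emph{not} zero, because $H^1$ of a polydisc is $\mathcal{O}/C$. One may try to correct it. Section~\ref{sec:proet} shows that the general class on $U_1$ is $b\kappa(w)+\iota(f_1)$ with $f_1\in\mathcal{O}(U_{1,C})$, that a class on $U_2$ is governed by a function $f_2$ of $y$ alone, and that the two glue exactly when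
\begin{equation}\label{eq:key}
b\log w(\xi,y)+f_1(\xi,y)-f_2(y)\ \text{ is constant on }U_{12,C}.
\end{equation}
With $f_1=0$ and $b\neq0$ this is impossible, since the coefficient $(1+2\xi)/2$ of $\eta^2$ in $\log w$ depends on $\xi$. To handle an arbitrary $f_1$, differentiate \eqref{eq:key} along a fiber. The single form $df_2$ on $D'$ extends to $\mathbf{P}^1\setminus\{\xi,1+\xi\}$ for \emph{every} $\xi\in D$, with residue $b$ at $y=\xi$. Two values of $\xi$ with disjoint punctures show that it has no singularity at all. The same argument works for all $d$.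

\begin{lemma}\label{lem:rigid}
Let $b\in C$, $f_1\in\mathcal{O}(U_{1,C})$ and $f_2\in\mathcal{O}(D'_C)$ satisfy \eqref{eq:key}. Then $b=0$, and $f_1$ and $f_2$ are constant.
\end{lemma}

\begin{proof}
For $a\in\{0,p\}$ put $\xi_a=(a,0,\dots,0)\in D^{d-1}$ and
\[
\omega_a=d_yf_1(\xi_a,y)+b\,\mathrm{dlog}\,\frac{y-a}{y-1-a}\ \in\ \Omega^1(\mathbf{P}^1_C\setminus\{a,1+a\}).
\]
By \eqref{eq:key}, $\omega_0=df_2=\omega_p$ on $D'$. By the identity principle $\omega_0=\omega_p$ on the connected space $\mathbf{P}^1\setminus\{0,1,p,1+p\}$. Since $\{0,1\}\cap\{p,1+p\}=\emptyset$, the two forms glue to a form on $\mathbf{P}^1_C$, which is zero. Hence $df_2=0$ and $f_2$ is constant. The residue of $\omega_0=0$ at $y=0$ is $0+b$, so $b=0$. Then \eqref{eq:key} says that $f_1$ is constant on $U_{12}$, hence on the connected space $U_1$.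
\end{proof}

\begin{remark}
Both features of $Y$ are needed. If the punctures are frozen at $y=0,1$, then $w=y/(y-1)$ is a unit on the whole union, and $b=1$, $f_1=0$, $f_2=\log w$ solves \eqref{eq:key}; this is why a parameter $\xi_1$, that is $d\geq2$, is required. If $U_2$ is shrunk to $D^{d-1}\times D'$, then $f_2$ may depend on $\xi$, and $f_2=\log w$ is again a solution; the properness of $(\mathbf{P}^1)^{d-1}$ enters through \eqref{eq:OU2}.
\end{remark}

\begin{remark}
The lemma shows that $\log w$ is nonzero in $\mathcal{O}(U_{12})/(\mathcal{O}(U_1)+\mathcal{O}(U_2))$, a subgroup of $H^1(Y,\mathcal{O})$. Yet $\mathcal{O}(U_1)$ is dense in $\mathcal{O}(U_{12})$: it contains the polynomials in $\xi$ and $\eta'=1/(y-\xi_1)=\eta/(1-\xi_1\eta)$, and $(\xi,\eta)\mapsto(\xi,\eta')$ is an automorphism of $D^{d-1}\times D'$ with inverse $\eta=\eta'/(1+\xi_1\eta')$. The obstruction thus lives in a quotient with the indiscrete topology.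
\end{remark}

\section{De Rham and Hyodo--Kato cohomology}\label{sec:dR}

About the topology of $H^n_{\mathrm{dR}}$ we use only that pullbacks are continuous and that, for a Stein space $Z$, it is the quotient topology on $\Omega^n(Z)^{d=0}/d\Omega^{n-1}(Z)$.

\begin{lemma}\label{lem:poincare}
Let $T$ be a standard domain over $F=K$ or $C$, and let $z_1,\dots,z_c$ be the coordinates of its factors $\mathbf{G}_m$. Then $H^\bullet_{\mathrm{dR}}(T)$ is the exterior algebra over $F$ on the classes $\mathrm{dlog}\,z_i$. The coefficient of $\mathrm{dlog}\,z_1\wedge\dots\wedge\mathrm{dlog}\,z_c$ defines a nonzero continuous linear form on $H^c_{\mathrm{dR}}(T)$.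
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_m$ be all the coordinates. A form is a series $\omega=\sum_\nu\omega_\nu$ with $\omega_\nu=x^\nu\sum_Ia_{\nu,I}\,\mathrm{dlog}\,x_I$, where for a disc or line coordinate $\nu_i\geq0$, and $\nu_i\geq1$ if $i\in I$; convergence means $|a_{\nu,I}|\rho^\nu\to0$ for all polyradii $\rho$ in an open set. We have $d\omega_\nu=\alpha_\nu\wedge\omega_\nu$ with $\alpha_\nu=\sum\nu_i\,\mathrm{dlog}\,x_i$. If $\gamma_i$ is contraction with $x_i\partial/\partial x_i$, then $(d\gamma_i+\gamma_id)\omega_\nu=\gamma_i(\alpha_\nu)\omega_\nu=\nu_i\omega_\nu$. For $\nu\neq0$ let $i(\nu)$ be the first index with $\nu_i\neq0$, and put $h\omega=\sum_{\nu\neq0}\nu_{i(\nu)}^{-1}\gamma_{i(\nu)}\omega_\nu$. Since $|1/j|$ is at most the real absolute value of the integer $j$, the new coefficients grow by a factor at most linear in $\nu$, which is absorbed by moving $\rho$ slightly; so $h\omega$ converges. Now $(dh+hd)\omega=\omega-\omega_0$. The forms $\omega_0$ are the constant combinations of the $\mathrm{dlog}\,z_I$,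 exact forms have $\omega_0=0$, and $\omega\mapsto\omega_0$ is continuous.
\end{proof}

About Hyodo--Kato cohomology we use the following properties, referred to as (HK).
\begin{itemize}
\item[(HK1)] $H^\bullet_{\mathrm{HK}}$ is functorial, pullbacks are continuous, and it satisfies descent for admissible coverings; so there are Mayer--Vietoris sequences and \v{C}ech spectral sequences.
\item[(HK2)] If $X$ is smooth and Stein with $H^i_{\mathrm{dR}}(X)$ finite-dimensional, there is a functorial isomorphism $\iota_{\mathrm{HK}}:H^i_{\mathrm{HK}}(X)\otimes_{\mathbf{Q}_p^{\mathrm{nr}}}\overline K\simeq H^i_{\mathrm{dR}}(X)\otimes_K\overline K$, compatible with units for $i=0$.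
\item[(HK3)] For $Z\simeq\mathbf{G}_m^n$, the space $H^n_{\mathrm{HK}}(Z)$ has rank $1$ and carries the topology of $\mathbf{Q}_p^{\mathrm{nr}}$, so that $H^n_{\mathrm{HK}}(Z)^*\neq0$. It has a basis $e$ with $\varphi(e)=p^ne$ and $Ne=0$.
\end{itemize}
The last sentence is not needed for Theorem~\ref{thm:A}. By (HK2) and Lemma~\ref{lem:poincare}, for standard domains the rank of $H^i_{\mathrm{HK}}$ is the dimension of $H^i_{\mathrm{dR}}$, and a morphism that is bijective on $H^i_{\mathrm{dR}}$ is bijective on $H^i_{\mathrm{HK}}$, since it is so after $\otimes\overline K$.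

The formal part of the gluing is common to the three theories.

\begin{lemma}\label{lem:glue}
Let $H^\bullet$ be $H^\bullet_{\mathrm{dR}}$, $H^\bullet_{\mathrm{HK}}$ or $H^\bullet_{\mathrm{pro\acute{e}t}}((\cdot)_C,\mathbf{Q}_p(1))$. Then
\begin{enumerate}
\item[(a)] $H^1(U_2)\to\prod_\sigma H^1(V_\sigma)$ is injective;
\item[(b)] $H^1(Y)=\ker\big(H^1(U_1)\oplus H^1(U_2)\to H^1(U_{12})\big)$.
\end{enumerate}
\end{lemma}

\begin{proof}
On every standard domain $H^0$ equals $\Lambda=K$, $\mathbf{Q}_p^{\mathrm{nr}}$ or $\mathbf{Q}_p(1)$, and restrictions are the identity of $\Lambda$: use Lemma~\ref{lem:poincare}, then (HK2) with its compatibility with units, and connectedness in the third case. By the \v{C}ech spectral sequence the kernel in (a) is $\check H^1$ of the covering $(V_\sigma)$ with coefficients in $H^0$. All intersections are standard domains, so this is $H^1$ of a full simplex with constant coefficients $\Lambda$. It vanishes: fixing $\sigma_0$, a cocycle satisfies $c_{\sigma\tau}=c_{\sigma_0\tau}-c_{\sigma_0\sigma}$.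 Part (b) is the Mayer--Vietoris sequence, since $H^0(U_1)\to H^0(U_{12})$ is onto.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}, parts (2) and (3)]
Let $H$ be $H_{\mathrm{dR}}$ or $H_{\mathrm{HK}}$. The $V_\sigma$ and $U_{12}$ are polydiscs, so their $H^1$ vanishes. Lemma~\ref{lem:glue} gives $H^1(U_2)=0$ and then $H^1(Y)\simeq H^1(U_1)$, which has dimension $1$; in the de Rham case it is $K\,\mathrm{dlog}\,w$.

A line may carry the indiscrete topology, in which case its continuous dual is zero; so a continuous form must be exhibited. Let $Z=\mathbf{P}^1\setminus\{0,1\}$ and $j:Z\to U_1\subset Y$, $y\mapsto((0,\dots,0),y)$. The function $w|_Z=y/(y-1)$ identifies $Z$ with $\mathbf{G}_m$, so $H^1_{\mathrm{dR}}(U_1)\to H^1_{\mathrm{dR}}(Z)$ is bijective, and so is the map on $H^1_{\mathrm{HK}}$. Thus $j^*:H^1(Y)\to H^1(Z)$ is a continuous linear bijection. Composing it with a nonzero continuous form on $H^1(Z)$, given by Lemma~\ref{lem:poincare} or by (HK3), we obtain $H^1(Y)^*\neq0$. The dual of a line has dimension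 at most $1$, so $\dim_KH^1_{\mathrm{dR}}(Y)^*=1$.
\end{proof}

\begin{remark}
The mechanism can be read on the Hodge filtration: $\mathrm{Fil}^1H^1_{\mathrm{dR}}(Y)$, the image of the closed global $1$-forms, is zero. Let $\omega$ be such a form. Closed forms modulo exact forms inject into $H^1_{\mathrm{dR}}(U_2)=0$, so $\omega=df_2$ on $U_2$ with $f_2\in\mathcal{O}(D')$ by \eqref{eq:OU2}. On $U_1$ we have $\omega=b\,\mathrm{dlog}\,w+df_1$. Then \eqref{eq:key} holds, and $b=0$ by Lemma~\ref{lem:rigid}. So the generator has Frobenius slope $1$ by (HK3), as on $\mathbf{G}_m$, but in contrast with $\mathbf{G}_m$ no global closed $1$-form represents it.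
\end{remark}

\section{Pro-\'etale cohomology in degree one}\label{sec:proet}

In this section all spaces are over $C$, and $H^i(X,\Lambda)$ without subscript is pro-\'etale cohomology. We write $|\cdot|_X$ for the sup norm on an affinoid $X$.

\subsection{Standard facts}
\begin{itemize}
\item[(P)] $R\Gamma(X,\mathbf{Z}_p(1))=R\lim_nR\Gamma_{\mathrm{\acute{e}t}}(X,\mu_{p^n})$, and $H^i(X,\mathbf{Q}_p)=H^i(X,\mathbf{Z}_p)[1/p]$ if $X$ is quasi-compact and quasi-separated (Scholze). If $X$ is an increasing union of opens $X_m$, then $R\Gamma(X,\cdot)=R\lim_mR\Gamma(X_m,\cdot)$. The Kummer sequence $1\to\mu_{p^n}\to\mathbf{G}_m\to\mathbf{G}_m\to1$ is exact on the \'etale site, and $H^1_{\mathrm{\acute{e}t}}(X,\mathbf{G}_m)=\mathrm{Pic}(X)$ (Hilbert 90). There are Mayer--Vietoris and \v{C}ech sequences.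
\item[(U)] Tate algebras are factorial, and their units are the $\lambda(1+f)$ with $\lambda\in C^*$ and $|f|<1$ (Bosch--G\"untzer--Remmert).
\item[(H)] \cite[Chapter 3]{Huber} Let $A$ be an affinoid $C$-algebra, $X$ a proper $A$-scheme, $X^{\mathrm{an}}$ its analytification over $\mathrm{Sp}\,A$, and $\mathcal{F}$ a torsion \'etale sheaf on $X$. Then $R\Gamma_{\mathrm{\acute{e}t}}(X,\mathcal{F})\simeq R\Gamma_{\mathrm{\acute{e}t}}(X^{\mathrm{an}},\mathcal{F}^{\mathrm{an}})$. The case $X=\mathrm{Spec}\,A$ is included.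
\end{itemize}
If $X$ is connected, the groups $H^0(X,\mu_{p^n})$ are finite, so their $R^1\lim$ vanishes and $H^1(X,\mathbf{Z}_p(1))=\lim_nH^1_{\mathrm{\acute{e}t}}(X,\mu_{p^n})$. The Kummer boundaries define a homomorphism $\kappa:\mathcal{O}(X)^*\to H^1(X,\mathbf{Z}_p(1))$; the class $\kappa(h)$ is the tower of torsors of $p^n$-th roots of $h$. We also write $\kappa(h)$ for its image in $H^1(X,\mathbf{Q}_p(1))$.

Two estimates on an affinoid will be used. First, $\exp$ and $\log$ are inverse isomorphisms between the groups $\{|g|\leq|p^2|\}$ and $\{|u-1|\leq|p^2|\}$; the bound $|p^2|$ works for all $p$, including $2$. Second, the binomial formula gives $|h^p-1|\leq\max(|p||h-1|,|h-1|^p)$ when $|h-1|<1$. Hence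
\begin{equation}\label{eq:k}
\text{for $s<1$ there is $k$ such that $|h-1|\leq s$ implies $|h^{p^k}-1|\leq|p^2|$.}
\end{equation}

\subsection{From functions to cohomology classes}
Let $X=\bigcup_mX_m$ be a standard domain with its exhaustion by connected affinoids. The system $H^0(X_m,\mathbf{Q}_p(1))$ is constant, so by (P)
\[
H^1(X,\mathbf{Q}_p(1))=\lim_mH^1(X_m,\mathbf{Q}_p(1)),\qquad H^1(X_m,\mathbf{Q}_p(1))=H^1(X_m,\mathbf{Z}_p(1))[1/p].
\]
We would like to attach to $g\in\mathcal{O}(X)$ the class $\kappa(\exp g)$, but $\exp g$ need not converge. On each $X_m$, however, $g$ is bounded, so $\exp(p^kg)$ converges for large $k$, and we may divide by $p^k$ afterwards. The exponent $k$ may be unbounded in $m$; this is allowed because $p$ is inverted on each $X_m$ separately. So define $\iota=\iota_X:\mathcal{O}(X)\to H^1(X,\mathbf{Q}_p(1))$ by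
\[
\iota(g)|_{X_m}=p^{-k}\kappa(\exp(p^kg))\qquad\text{for any $k$ with }|p^kg|_{X_m}\leq|p^2|.
\]
This does not depend on $k$, because $\exp(p^{k+1}g)=\exp(p^kg)^p$.

\begin{lemma}\label{lem:iota}
The map $\iota$ is $\mathbf{Q}_p$-linear, functorial for morphisms of standard domains, and zero on constants. If $h\in\mathcal{O}(X)^*$ satisfies $|h-1|_{X_m}<1$ for all $m$, then $\kappa(h)=\iota(\log h)$.
\end{lemma}

\begin{proof}
Additivity follows from $\exp(g+g')=\exp g\exp g'$. A morphism $X\to X'$ maps the quasi-compact $X_m$ into some $X'_{m'}$, and $\kappa$ is functorial, so $\iota$ is. Constants are killed because $C^*$ is divisible. By additivity, linearity reduces to $\kappa(\exp(bg))=b\,\kappa(\exp g)$ in $\lim_nH^1_{\mathrm{\acute{e}t}}(X_m,\mu_{p^n})$ for $b\in\mathbf{Z}_p$ and $|g|_{X_m}\leq|p^2|$. Write $b=b_n+p^nb_n'$ with $b_n\in\mathbf{Z}$, $b'_n\in\mathbf{Z}_p$. Then $\exp(bg)=\exp(g)^{b_n}\exp(b'_ng)^{p^n}$, so both sides have image $b_n\kappa(\exp g)$ in $H^1_{\mathrm{\acute{e}t}}(X_m,\mu_{p^n})$, for every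 $n$. Finally, take $k$ as in \eqref{eq:k} for $s=|h-1|_{X_m}$. Then $h^{p^k}=\exp(\log h^{p^k})=\exp(p^k\log h)$ on $X_m$, and $p^k\kappa(h)=p^k\iota(\log h)$ there.
\end{proof}

\subsection{Polydiscs}

\begin{lemma}\label{lem:disc}
If $X$ is a polydisc, $\iota$ induces an isomorphism $\mathcal{O}(X)/C\simeq H^1(X,\mathbf{Q}_p(1))$.
\end{lemma}

The inverse of $\iota$ should be the logarithm. The difficulty is that $H^1(X_m,\mathbf{Z}_p(1))$ is the $p$-adic completion of a group of units $h$ with $|h-1|<1$, and that this inequality, not being uniform, gives no bound on $\log h$ over $X_m$. After restriction to $X_{m-1}$ it becomes uniform. So $\iota$ is inverted up to one restriction, which is invisible in the limit.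

\begin{proof}
Let $X_m$ be closed polydiscs centered at $0$ with radii $\rho_{m,i}\in|C^*|$ increasing strictly to those of $X$. Let $\mathcal{O}_0$ denote functions vanishing at $0$, let $\mathcal{O}^+_0\subset\mathcal{O}_0$ be those of norm $\leq1$, and let
\[
P_m=\{h\in\mathcal{O}(X_m):\ h(0)=1,\ |h-1|_{X_m}<1\}.
\]

\emph{The groups.} By (U), $\mathrm{Pic}(X_m)=0$. Also $\mathcal{O}(X_m)^*=C^*\times P_m$, since for $h=\lambda(1+f)$ we have $h/h(0)-1=(f-f(0))/(1+f(0))$, of norm $<1$. The Kummer sequence gives $H^1_{\mathrm{\acute{e}t}}(X_m,\mu_{p^n})=P_m/P_m^{p^n}$, so $H^1(X_m,\mathbf{Q}_p(1))=\widehat P_m[1/p]$ with $\widehat P_m=\lim_nP_m/P_m^{p^n}$, written additively, $[h]$ being the class of $h$. The group $P_m$ has no $p$-torsion: a root of unity in the domain $\mathcal{O}(X_m)$ is constant, and its value at $0$ is $1$. Passing to the limit over $l$ in $0\to P_m/p^l\xrightarrow{p^n}P_m/p^{n+l}\to P_m/p^n\to0$ gives an exact sequence $0\to\widehat P_m\xrightarrow{p^n}\widehat P_m\to P_m/p^n\to0$. Hence $\widehat P_m$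 is $p$-torsion-free and $p$-adically separated, and $\widehat P_m=[P_m]+p^n\widehat P_m$ for all $n$. In particular:
\begin{itemize}
\item[$(*)$] an additive map from $\widehat P_m$ to a $p$-adically separated group $G$ that vanishes on $[P_m]$ is zero, since its image lies in $p^nG$ for all $n$.
\end{itemize}

\emph{The maps.} Let $s=\max_i\rho_{m-1,i}/\rho_{m,i}<1$. If $h=1+\sum_{\nu\neq0}a_\nu x^\nu\in P_m$, then $|a_\nu|\rho_m^\nu<1$, so $|h-1|_{X_{m-1}}\leq s$ and $|\log h|_{X_{m-1}}\leq\max_jjs^j\leq p^M$ for an integer $M$ depending only on $s$. The homomorphism $\log:P_m\to p^{-M}\mathcal{O}_0^+(X_{m-1})$ has a $p$-adically complete target, so it extends to $\widehat P_m$, and then to $\lambda_m:\widehat P_m[1/p]\to\mathcal{O}_0(X_{m-1})$. Let $\varepsilon_m:\mathcal{O}_0(X_m)\to\widehat P_m[1/p]$ be $g\mapsto p^{-k}[\exp(p^kg)]$, $k\gg0$. The $\varepsilon_m$ commute with restriction, and so do the $\lambda_m$ by $(*)$.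

\emph{The compositions.} We have $\lambda_m\varepsilon_m=\mathrm{res}$ because $\log\exp(p^kg)=p^kg$. We claim that $\varepsilon_{m-1}\lambda_m=\mathrm{res}$. With $k$ as in \eqref{eq:k} and $h\in P_m$, we have $p^k\varepsilon_{m-1}(\log h)=[\exp\log h^{p^k}]=p^k[h]$ in $\widehat P_{m-1}[1/p]$, so the claim holds on $[P_m]$. Since $\varepsilon_{m-1}$ maps $p^2\mathcal{O}_0^+(X_{m-1})$ into $\widehat P_{m-1}$, the additive map $p^{M+2}(\varepsilon_{m-1}\lambda_m-\mathrm{res})$ sends $\widehat P_m$ to $\widehat P_{m-1}$. It is zero by $(*)$, which proves the claim.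

In the limit over $m$, the maps $(\varepsilon_m)$ and $(\lambda_m)$ are inverse isomorphisms between $\mathcal{O}_0(X)$ and $H^1(X,\mathbf{Q}_p(1))$. The first is $\iota$, and $\mathcal{O}(X)=C\oplus\mathcal{O}_0(X)$.
\end{proof}

\subsection{A polydisc times a torus}

\begin{lemma}\label{lem:torus}
Let $B$ be a polydisc, possibly a point, and $w$ the coordinate of $\mathbf{G}_m$. Then $H^1(B\times\mathbf{G}_m,\mathbf{Q}_p(1))=\mathbf{Q}_p\kappa(w)\oplus\iota(\mathcal{O}(B\times\mathbf{G}_m))$.
\end{lemma}

We write $B\times\mathbf{G}_m$ as the intersection of two polydiscs covering $\mathbf{P}^1_B$. The part of $H^1$ that does not come from the polydiscs is then measured in $H^2(\mathbf{P}^1_B)$. This group contains $H^2(B)$, which we have not computed; a section removes it.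

\begin{proof}
Let $\pi:\mathbf{P}^1_B\to B$ be the projection, $V_0=\{w\neq0\}$ and $V_\infty=\{w\neq\infty\}$. Both are polydiscs $B\times\mathbf{A}^1$, and with coefficients $\mathbf{Q}_p(1)$ we have the exact sequence
\[
H^1(V_0)\oplus H^1(V_\infty)\to H^1(B\times\mathbf{G}_m)\xrightarrow{\ \delta\ }H^2(\mathbf{P}^1_B)\to H^2(V_0)\oplus H^2(V_\infty).
\]

\emph{The class $c$.} On $\mathbf{P}^1_C$ we have $H^1_{\mathrm{\acute{e}t}}(\mu_{p^n})=0$ by (H), so $H^2(\mathbf{P}^1_C,\mathbf{Z}_p(1))=\lim_nH^2_{\mathrm{\acute{e}t}}(\mathbf{P}^1_C,\mu_{p^n})$. Let $c$ be the Kummer boundary of $\mathcal{O}(1)\in H^1_{\mathrm{\acute{e}t}}(\mathbf{P}^1_C,\mathbf{G}_m)$, and also its pullback to $\mathbf{P}^1_B$. The Mayer--Vietoris boundary of the unit $w$ is the line bundle with transition function $w$, namely $\mathcal{O}(\pm1)$. The Kummer morphism $\mathbf{G}_m\to\mu_{p^n}[1]$ commutes with Mayer--Vietoris boundaries up to a universal sign. Hence $\delta(\kappa(w))=\pm c$ on $\mathbf{P}^1_C$, and by pullback on $\mathbf{P}^1_B$.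

\emph{The projective bundle formula.} Let $B_m=\mathrm{Sp}\,A_m$ be closed polydiscs exhausting $B$. As $p$ is invertible in $A_m$, the formula for schemes says that
\[
(\pi^*,c\cup\pi^*):R\Gamma_{\mathrm{\acute{e}t}}(\mathrm{Spec}\,A_m,\mu_{p^n})\oplus R\Gamma_{\mathrm{\acute{e}t}}(\mathrm{Spec}\,A_m,\mathbf{Z}/p^n)[-2]\to R\Gamma_{\mathrm{\acute{e}t}}(\mathbf{P}^1_{A_m},\mu_{p^n})
\]
is an isomorphism. By (H), applied to $\mathrm{Spec}\,A_m$ and to $\mathbf{P}^1_{A_m}$, the same holds for $\mathbf{P}^1_{B_m}\to B_m$. All these maps are induced by one morphism $\mathbf{Z}_p(1)\oplus\mathbf{Z}_p[-2]\to R\pi_*\mathbf{Z}_p(1)$ on the pro-\'etale site of $B$. So we may take $R\lim_n$, invert $p$ on the quasi-compact spaces $B_m$ and $\mathbf{P}^1_{B_m}$, and take $R\lim_m$. Since $H^0(B,\mathbf{Q}_p)=\mathbf{Q}_p$, we get $H^2(\mathbf{P}^1_B,\mathbf{Q}_p(1))=\pi^*H^2(B,\mathbf{Q}_p(1))\oplus\mathbf{Q}_pc$ with $c\neq0$.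

\emph{The image of $\delta$.} Let $x=\pi^*\alpha+\beta c$ be in the image of $\delta$; then $x|_{V_0}=0$. The section $\sigma:B\to V_0$ given by $w=1$ yields $0=\sigma^*x=\alpha+\beta\sigma^*c$. The class $c|_{V_0}$ is pulled back from $\mathbf{P}^1_C\setminus\{0\}$, where it is $\pm$ the restriction of $\delta(\kappa(w))$, hence zero; this reflects the triviality of $\mathcal{O}(1)$ on $V_0$. So $\alpha=0$, and the image of $\delta$ is the line $\mathbf{Q}_pc=\delta(\mathbf{Q}_p\kappa(w))$. Therefore $H^1(B\times\mathbf{G}_m)=\mathbf{Q}_p\kappa(w)\oplus\ker\delta$. By Lemmas~\ref{lem:disc} and~\ref{lem:iota}, $\ker\delta=\iota(\mathcal{O}(V_0)+\mathcal{O}(V_\infty))$, and $\mathcal{O}(V_0)+\mathcal{O}(V_\infty)=\mathcal{O}(B\times\mathbf{G}_m)$ by Laurent expansion in $w$.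
\end{proof}

\subsection{The open set $U_2$ and the end of the proof}

\begin{lemma}\label{lem:U2}
Let $\alpha\in H^1(U_2,\mathbf{Q}_p(1))$. There is $f_2\in\mathcal{O}(D')$ such that $\alpha|_{U_{12}}=\iota(f_2(y))$ and such that $\alpha=0$ if $f_2$ is constant.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:disc}, $\alpha|_{V_\sigma}=\iota(f_\sigma)$ with $f_\sigma\in\mathcal{O}(V_\sigma)$, which we normalize to vanish at the point $((1,\dots,1),\infty)$ of $\Delta$. On the polydisc $\Delta$ we have $\iota(f_\sigma-f_\tau)=0$, so $f_\sigma-f_\tau$ is constant on $\Delta$ by Lemma~\ref{lem:disc}, hence zero on $\Delta$ by the normalization, hence zero on the connected space $V_\sigma\cap V_\tau$. The $f_\sigma$ glue to a function on $U_2$, that is, by \eqref{eq:OU2}, to some $f_2\in\mathcal{O}(D')$. The first claim follows because $U_{12}$ lies in the chart $\mathbf{A}^{d-1}\times D'$. If $f_2$ is constant, then $\alpha$ vanishes on each $V_\sigma$, and $\alpha=0$ by Lemma~\ref{lem:glue}(a).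
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}, part (1)]
By Lemma~\ref{lem:glue}(b) it suffices to show that classes $\alpha_i\in H^1(U_i,\mathbf{Q}_p(1))$, $i=1,2$, that agree on $U_{12}$ are zero. Write $\alpha_1=b\kappa(w)+\iota(f_1)$ with $b\in\mathbf{Q}_p$ and $f_1\in\mathcal{O}(U_1)$ (Lemma~\ref{lem:torus}), and let $f_2$ be attached to $\alpha_2$ by Lemma~\ref{lem:U2}. By Lemma~\ref{lem:iota}, whose $\mathbf{Q}_p$-linearity statement is used here to move $b$ inside $\iota$,
\[
0=\alpha_1|_{U_{12}}-\alpha_2|_{U_{12}}=\iota(b\log w+f_1-f_2).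
\]
Lemma~\ref{lem:disc} for the polydisc $U_{12}$ gives \eqref{eq:key}. By Lemma~\ref{lem:rigid}, $b=0$ and $f_1,f_2$ are constant, so $\alpha_1=0$ and $\alpha_2=0$. Thus $H^1(Y_C,\mathbf{Q}_p(1))=0$. Over $C$ the sheaves $\mathbf{Q}_p(1)$ and $\mathbf{Q}_p$ are isomorphic, so $H^1(Y_C,\mathbf{Q}_p)=0$.
\end{proof}

\section{Counterexamples in every degree}\label{sec:higher}

To move the class $\mathrm{dlog}\,w$ to degree $n$, multiply by $\mathbf{G}_m^{n-1}$. Kummer theory no longer computes the cohomology, and we use instead a description valid for Stein spaces. The set $U_2$ is not Stein, since by \eqref{eq:OU2} its functions do not separate points; so we replace $\mathbf{P}^1_\xi$ by $\mathbf{A}^1_\xi$. This has two costs. The function $f_2$ now depends on $\xi$, and Lemma~\ref{lem:rigid} needs a new proof. And the pro-\'etale cohomology is no longer zero, so we must show that $\mathbf{B}_{\mathrm{dR}}$ does not see it.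

\subsection{Assumed results}
A Fr\'echet space over $\mathbf{Q}_p$ is a complete metrizable locally convex space; the Baire and open mapping theorems hold. The quotients $\mathbf{B}_{\mathrm{dR}}^+/t^m$ are $\mathbf{Q}_p$-Banach spaces, $\mathbf{B}_{\mathrm{dR}}^+$ is their limit, and $\mathbf{B}_{\mathrm{dR}}$ is the inductive limit of the closed subspaces $t^{-l}\mathbf{B}_{\mathrm{dR}}^+$. The usual injection $\mathbf{B}_{\mathrm{st}}\hookrightarrow\mathbf{B}_{\mathrm{dR}}$, given by a choice of branch of the logarithm, is continuous and $G_K$-equivariant, and sends $\mathbf{B}_{\mathrm{st}}^+$ into $\mathbf{B}_{\mathrm{dR}}^+$. Recall that $(\mathbf{B}_{\mathrm{st}}^+)^{N=0}=\mathbf{B}^+_{\mathrm{cris}}$ and $(\mathbf{B}^+_{\mathrm{cris}})^{\varphi=1}=\mathbf{Q}_p$. Besides (HK) we assume: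
\begin{itemize}
\item[(S)] \cite{CDN,CN} For $Z$ smooth Stein over $K$ and $r\geq0$, put $E^r(Z)=(\mathbf{B}_{\mathrm{st}}^+\widehat\otimes_{\mathbf{Q}_p^{\mathrm{nr}}}H^r_{\mathrm{HK}}(Z))^{N=0,\varphi=p^r}$. There is a functorial $G_K$-equivariant commutative diagram of Fr\'echet spaces and continuous maps, with exact rows,
\[
\begin{array}{ccccccccc}
0&\to&\Omega^{r-1}(Z_C)/\ker d&\xrightarrow{\ i_r\ }&H^r(Z_C,\mathbf{Q}_p(r))&\to&E^r(Z)&\to&0\\
&&\|&&\downarrow\beta&&\downarrow&&\\
0&\to&\Omega^{r-1}(Z_C)/\ker d&\xrightarrow{\ d\ }&\Omega^r(Z_C)^{d=0}&\to&H^r_{\mathrm{dR}}(Z_C)&\to&0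
\end{array}
\]
whose right vertical map is $\theta\otimes\iota_{\mathrm{HK}}$.
\item[(T)] The natural topology of $H^n(W_C,\mathbf{Q}_p)$ is the quotient topology coming from a complex of Fr\'echet spaces; restrictions and Mayer--Vietoris boundaries are continuous.
\item[(F)] \cite{Fontaine} Between $\mathbf{B}_{\mathrm{dR}}^+$-modules of finite length with a continuous semilinear action of $G_K$, every continuous $\mathbf{Q}_p$-linear $G_K$-equivariant map is $\mathbf{B}_{\mathrm{dR}}^+$-linear.
\end{itemize}
In (S) the left vertical map is the identity, so the right square is cartesian. In (F) the field $K$ is any finite extension of $\mathbf{Q}_p$, so it may be replaced by $L$.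

\subsection{Spaces invisible to $\mathbf{B}_{\mathrm{dR}}$}

\begin{lemma}\label{lem:invisible}
Let $L/K$ be finite and $j\in\mathbf{Z}$. Then $\mathrm{Hom}_{G_L}(C(j),\mathbf{B}_{\mathrm{dR}})=0$. More generally, let $M$ be a topological $C$-vector space with a semilinear action of $G_L$ such that the $C$-span of $M^{G_L}$ is dense. Then $\mathrm{Hom}_{G_L}(M(j),\mathbf{B}_{\mathrm{dR}})=0$.
\end{lemma}

\begin{proof}
Let $\psi:C(j)\to\mathbf{B}_{\mathrm{dR}}$. The closed subspaces $\psi^{-1}(t^{-l}\mathbf{B}_{\mathrm{dR}}^+)$ cover the Banach space $C(j)$. By Baire one of them has nonempty interior, hence is everything. For $m>-l$, (F) says that the induced map $C(j)\to t^{-l}\mathbf{B}^+_{\mathrm{dR}}/t^m\mathbf{B}^+_{\mathrm{dR}}$ is $\mathbf{B}_{\mathrm{dR}}^+$-linear, where $\mathbf{B}_{\mathrm{dR}}^+$ acts on $C(j)$ through $\theta$. Its image is killed by $t$, so $\psi$ takes values in $t^{m-1}\mathbf{B}_{\mathrm{dR}}^+$. This holds for all $m$, so $\psi=0$. For $\psi:M(j)\to\mathbf{B}_{\mathrm{dR}}$ and $e\in M^{G_L}$,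 the map $c\mapsto\psi(ce)$ on $C(j)$ is continuous and equivariant, hence zero. So $\psi$ vanishes on a dense subspace, and $\mathbf{B}_{\mathrm{dR}}$ is Hausdorff.
\end{proof}

To check the density hypothesis we use that $K$ is discretely valued: $C$ then has a Banach basis $(e_i)_{i\in I}$ over $K$, meaning that each $c\in C$ is uniquely $\sum c_ie_i$ with $c_i\in K$ tending to $0$, and $\max|c_i|$ is equivalent to $|c|$. Let $T$ be a standard domain over $K$. Expanding the coefficients $a_{\nu,J}$ of a form in this basis, we get: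
\begin{equation}\label{eq:basis}
\text{each $\Omega\in\Omega^k(T_C)$ is uniquely $\textstyle\sum_ie_i\Omega^{(i)}$ with $\Omega^{(i)}\in\Omega^k(T)$, $\Omega^{(i)}\to0$.}
\end{equation}
Indeed, $|a^{(i)}_{\nu,J}|\rho^\nu$ tends to $0$ with $\nu$ uniformly in $i$, and tends to $0$ with $i$ for each fixed $\nu$. In particular Lemma~\ref{lem:invisible} applies to $M=\Omega^k(T_C)$.

\subsection{The variety $W$}
Let $S=S_1\cup S_2\subset\mathbf{A}^1\times\mathbf{P}^1$ with
\[
S_1=\{(\xi,y)\in D\times\mathbf{P}^1:\ y\neq\xi,\ y\neq\xi+p\},\qquad S_2=\mathbf{A}^1\times D',\qquad S_1\cap S_2=D\times D'.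
\]
The function $v=(y-\xi)/(y-\xi-p)$, a M\"obius transformation in $y$ of determinant $-p$, gives $S_1\simeq D\times\mathbf{G}_m$. Let $W=S\times\mathbf{G}_m^{n-1}$ with coordinates $z_i$ on the last factor, $W_i=S_i\times\mathbf{G}_m^{n-1}$, $W_{12}=W_1\cap W_2$, and $\mathrm{dlog}\,z=\mathrm{dlog}\,z_1\wedge\dots\wedge\mathrm{dlog}\,z_{n-1}$. By Lemma~\ref{lem:pp}, $W\subset(\mathbf{P}^1)^{n+1}$ is partially proper of dimension $n+1$. The spaces $W_1,W_2,W_{12}$ are standard domains with $n$, $n-1$ and $n-1$ factors $\mathbf{G}_m$.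

Let $H$ be $H_{\mathrm{dR}}$ or $H_{\mathrm{HK}}$. By Lemma~\ref{lem:poincare} and (HK2), $H^n(W_2)=H^n(W_{12})=0$, the map $H^{n-1}(W_2)\to H^{n-1}(W_{12})$ is bijective (both de Rham groups are $K\,\mathrm{dlog}\,z$), and $H^n(W_1)$ is a line, equal to $K\,\mathrm{dlog}\,v\wedge\mathrm{dlog}\,z$ in the de Rham case. Mayer--Vietoris gives $H^n(W)\simeq H^n(W_1)$. Restriction to the slice $\{\xi=0\}=(\mathbf{P}^1\setminus\{0,p\})\times\mathbf{G}_m^{n-1}\simeq\mathbf{G}_m^n$ is a continuous bijection $H^n(W)\to H^n(\mathbf{G}_m^n)$, and the target has a nonzero continuous form by Lemma~\ref{lem:poincare} or (HK3). Hence $\dim_KH^n_{\mathrm{dR}}(W)^*=1$ and $H^n_{\mathrm{HK}}(W)^*\neq0$.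

\subsection{The functional equation with entire coefficients}
On $D\times D'$ we have $v=(1-\xi\eta)/(1-(\xi+p)\eta)$ and
\[
\log v=\sum_{j\geq1}\frac{(\xi+p)^j-\xi^j}{j}\,\eta^j.
\]

\begin{lemma}\label{lem:rigid2}
Let $b\in C$, $f_1\in\mathcal{O}(S_{1,C})$ and $f_2\in\mathcal{O}(S_{2,C})$ be such that $b\log v+f_1-f_2$ is constant on $D\times D'$. Then $b=0$.
\end{lemma}

We want, as before, a fiber on which $df_2$ extends across a puncture. For $|\xi|\leq r_0$ both punctures lie in the disc $|y|\leq r_0$; this is why the shift is $p$ and not $1$. So $f_2$ extends almost down to $|y|=r_0$ over these $\xi$. The coefficients of $f_2$ are entire in $\xi$, and convexity of the Gauss norm carries the extension, with arbitrarily small loss, to larger $|\xi|$, where the punctures have moved out into the region of extension.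

\begin{proof}
Write $f_2=\sum_{j\geq0}g_j(\xi)\eta^j$ with $g_j$ entire, and let $|g|_\rho=\max_i|a_i|\rho^i$ for $g=\sum a_i\xi^i$. Fix $|p|<r_0<r_1<r<1$ in $|C^*|$.

(i) \emph{Small $\xi$.} The affinoid $\{|\xi|\leq r_0,\ |y|\geq r_1\}$ lies in $S_1$, since $|\xi|,|\xi+p|\leq r_0$ there. On it $f_1=\sum h_j(\xi)\eta^j$ converges for $|\eta|\leq1/r_1$, so $|h_j|_{r_0}=O(r_1^j)$. Comparing coefficients, $g_j=h_j+b((\xi+p)^j-\xi^j)/j$ for $j\geq1$, and the last term has norm at most $|b|\,j\,r_0^j=O(r_1^j)$. Thus $|g_j|_{r_0}=O(r_1^j)$.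

(ii) \emph{Large $\xi$.} For each $R>1$, convergence of $f_2$ at the polyradius $(R,1/2)$ gives $|g_j|_R=O(2^j)$.

(iii) \emph{Interpolation.} Define $\gamma\in(0,1)$ by $r=r_0^{1-\gamma}R^\gamma$, so $\gamma=\log(r/r_0)/\log(R/r_0)$. From $|a_i|r^i=(|a_i|r_0^i)^{1-\gamma}(|a_i|R^i)^\gamma$ we get $|g_j|_r\leq|g_j|_{r_0}^{1-\gamma}|g_j|_R^\gamma=O(s^j)$ for any $s\geq r_1^{1-\gamma}2^\gamma$. As $R\to\infty$ we have $\gamma\to0$ and $r_1^{1-\gamma}2^\gamma\to r_1<r$. So we can choose $R$, and $s\in|C^*|$, with $s<r$. This step uses that the $g_j$ are entire.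

Fix $\xi_0\in C$ with $|\xi_0|=r$; then $|\xi_0+p|=r$ too. By (iii), $f_2(\xi_0,\cdot)$ extends to the disc $\{|y|>s\}$, which contains $\xi_0$ and $\xi_0+p$. The equality $df_2(\xi_0,y)=df_1(\xi_0,y)+b\,\mathrm{dlog}\,v(\xi_0,y)$ holds for $|y|>1$, hence on the connected space $\{|y|>s\}\setminus\{\xi_0,\xi_0+p\}$. Residues at $y=\xi_0$ give $0=0+b$.
\end{proof}

\begin{lemma}\label{lem:closed}
Every closed $n$-form $\Omega$ on $W_C$ is exact on $W_{1,C}$.
\end{lemma}

\begin{proof}
For $U\subset S_C$ open, expand a form on $U\times\mathbf{G}_m^{n-1}$ as $\sum_{\nu,I}\omega_{\nu,I}\wedge z^\nu\mathrm{dlog}\,z_I$ with $\omega_{\nu,I}$ forms on $U$, and let $\rho$ be the map taking it to $\omega_{0,\{1,\dots,n-1\}}$. The differential preserves $\nu$, and for $\nu=0$ it acts on $\omega_{0,I}$ only, so $\rho d=d\rho$. By Lemma~\ref{lem:poincare}, $\Omega=b\,\mathrm{dlog}\,v\wedge\mathrm{dlog}\,z+d\Theta_1$ on $W_1$ with $b\in C$, and $\Omega=d\Theta_2$ on $W_2$. With $f_i=\rho(\Theta_i)\in\mathcal{O}(S_{i,C})$ we get $b\,d\log v+df_1=\rho(\Omega)=df_2$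 on $D\times D'$, and $b=0$ by Lemma~\ref{lem:rigid2}.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}
It remains to prove the vanishing. Since $\mathbf{B}_{\mathrm{st}}\hookrightarrow\mathbf{B}_{\mathrm{dR}}$ is continuous, equivariant and injective, it suffices to treat $\mathbf{B}_{\mathrm{dR}}$. Let $\psi:H^n(W_C,\mathbf{Q}_p)\to\mathbf{B}_{\mathrm{dR}}$ be continuous and $G_L$-equivariant, and consider, over $C$ and with coefficients $\mathbf{Q}_p$,
\[
H^{n-1}(W_{12})\xrightarrow{\ \delta\ }H^n(W)\to H^n(W_1)\oplus H^n(W_2)\to H^n(W_{12}).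
\]
Let $Q$ be the kernel of the last map. We show that $\psi$ kills the image of $\delta$, that it descends continuously to $Q$, and that $Q$ is invisible.

\emph{Step 1: $\psi\delta=0$.} The boundary $\delta$ kills restrictions of classes on $W$. For $n=1$ every element of $H^0(W_{12})=\mathbf{Q}_p$ is such a restriction. Let $n\geq2$ and let $\pi:W\to\mathbf{G}_m^{n-1}$ be the projection. The map $\pi^*:H^{n-1}_{\mathrm{HK}}(\mathbf{G}_m^{n-1})\to H^{n-1}_{\mathrm{HK}}(W_{12})$ is bijective by (HK2), and its inverse is the pullback along the section $(\xi,y)=(0,\infty)$, which is continuous. So $\pi^*:E^{n-1}(\mathbf{G}_m^{n-1})\to E^{n-1}(W_{12})$ is bijective. By the top row of (S) for both spaces, every class in $H^{n-1}(W_{12,C},\mathbf{Q}_p(n-1))$ is the sum of a class pulled back from $\mathbf{G}_m^{n-1}$, which extends to $W$, and an element of the image of $i_{n-1}$. Untwisting, $\psi\delta i_{n-1}$ is a continuous equivariant map $\Omega^{n-2}(W_{12,C})(1-n)\to\mathbf{B}_{\mathrm{dR}}$ by (S) and (T). It is zero by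 \eqref{eq:basis} and Lemma~\ref{lem:invisible}.

\emph{Step 2: descent to $Q$.} By Step 1, $\psi$ factors through an equivariant linear map $\bar\psi:Q\to\mathbf{B}_{\mathrm{dR}}$. Continuity needs an argument, because $H^n(W)$ may not be Hausdorff and the open mapping theorem does not apply to it directly. By (S) and (T), $Q$ is closed in the Fr\'echet space $H^n(W_1)\oplus H^n(W_2)$. Let $\mathcal{Z}^n$ be the Fr\'echet space of cocycles that defines the topology of $H^n(W)$ in (T). The map $\mathcal{Z}^n\to Q$ is a continuous surjection of Fr\'echet spaces, hence open, and its composition with $\bar\psi$ is continuous. So $\bar\psi$ is continuous.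

\emph{Step 3: $Q(n)\simeq\Omega^n(W_C)^{d=0}$.} For $Z=W_2$ or $W_{12}$ we have $H^n_{\mathrm{HK}}(Z)=0$ and $H^n_{\mathrm{dR}}(Z_C)=0$, so $\beta$ is a bijection onto $\Omega^n(Z_C)^{d=0}$. For $W_1$, the projection $(v,z)$ to $\mathbf{G}_m^n$ and the section $\xi=0$ identify $H^n_{\mathrm{HK}}(W_1)$ topologically with $H^n_{\mathrm{HK}}(\mathbf{G}_m^n)=\mathbf{Q}_p^{\mathrm{nr}}e$. By (HK3), $E^n(W_1)=(\mathbf{B}_{\mathrm{cris}}^+)^{\varphi=1}e=\mathbf{Q}_pe$. The map $\theta\otimes\iota_{\mathrm{HK}}$ sends $e$ to $\iota_{\mathrm{HK}}(e)\neq0$, so it is injective on $E^n(W_1)$, with image a $\mathbf{Q}_p$-line $\ell\subset H^n_{\mathrm{dR}}(W_{1,C})$. As the square is cartesian, $\beta$ identifies $H^n(W_{1,C},\mathbf{Q}_p(n))$ with the closed $n$-forms whose class lies in $\ell$. By functoriality, $\beta$ identifies $Q(n)$ with the pairs of closed forms on $W_1,W_2$ that agree on $W_{12}$ and whose class on $W_1$ lies in $\ell$. By Lemma~\ref{lem:closed} that class is always $0$, so the last condition is automatic and the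 line $\ell$, the only visible part, contributes nothing. Thus $\beta:Q(n)\to M:=\Omega^n(W_C)^{d=0}$ is a continuous equivariant bijection, where $M$ is viewed as a closed subspace of $\Omega^n(W_{1,C})\oplus\Omega^n(W_{2,C})$. It is a homeomorphism by the open mapping theorem.

\emph{Step 4: $M$ is invisible.} Let $(\Omega_1,\Omega_2)\in M$ and expand $\Omega_k=\sum_ie_i\Omega_k^{(i)}$ as in \eqref{eq:basis}. The differential and the restrictions to $W_{12}$ are continuous, $C$-linear and defined over $K$, so they act term by term. The uniqueness in \eqref{eq:basis}, on $W_1$, $W_2$ and $W_{12}$, shows that each pair $(\Omega_1^{(i)},\Omega_2^{(i)})$ is a closed form on $W$, hence an element of $M^{G_L}$. So the $C$-span of $M^{G_L}$ is dense in $M$. Lemma~\ref{lem:invisible} applied to $Q\simeq M(-n)$ gives $\bar\psi=0$, hence $\psi=0$. \qed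

\begin{remark}
In contrast with Theorem~\ref{thm:A}, $H^n(W_C,\mathbf{Q}_p)$ is not zero: it surjects onto $M(-n)$, and $M$ contains the forms $\xi^kd\xi\wedge\mathrm{dlog}\,z$ for all $k\geq0$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CDN} Colmez, Dospinescu, Nizio{\l}, \emph{Cohomology of $p$-adic Stein spaces}, Invent. Math. 219 (2020).

\bibitem{CGN} Pierre Colmez, Sally Gilles, Wies{\l}awa Nizio{\l}, \emph{Une conjecture $C_{\mathrm{st}}$ pour la cohomologie \`a support compact}, arXiv:2511.14675 (2025).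

\bibitem{CN} Colmez, Nizio{\l}, \emph{On the cohomology of $p$-adic analytic spaces, I}.

\bibitem{Fontaine} Fontaine, \emph{Presque $C_p$-repr\'esentations}, Doc. Math., vol. Kato, 2003.

\bibitem{Huber} Huber, \emph{\'Etale cohomology of rigid analytic varieties and adic spaces}.

\end{thebibliography}
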